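\title{A Lipschitz-free space that is not isomorphic to its $\ell_1$-sum}

\begin{abstract}
We construct infinite metric spaces $M$ whose Lipschitz-free space $\mathcal F(M)$ is not isomorphic to $\big(\bigoplus_{k\ge1}\mathcal F(M)\big)_{\ell_1}$. The space $M$ can be taken countable and compact, or countable and uniformly discrete with finite balls. It is a wedge of finite spaces $M_k$ that carry truncated metrics of sparse random expanders. The identity of $\mathcal F(M_k)$ factors through $L_1$ only with a large constant, while every operator from $\mathcal F(M_k)$ into a space of dimension at most $\dim\mathcal F(M_{k-1})$ factors through $L_1$ with an absolute constant. We also prove the dual statement for $\mathrm{Lip}_0(M)$, obtain $2^{\aleph_0}$ pairwise non-isomorphic examples, and characterize the $\ell_1$-sums $X$ of finite-dimensional spaces that are isomorphic to $\big(\bigoplus_{k\ge1}X\big)_{\ell_1}$.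
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M,d)$ be a metric space with a basepoint $0\in M$. The Lipschitz functions $f:M\to\mathbb R$ with $f(0)=0$ form a Banach space $\mathrm{Lip}_0(M)$ under the norm $\mathrm{Lip}(f)=\sup_{x\ne y}|f(x)-f(y)|/d(x,y)$. Each $x\in M$ defines the evaluation functional $\delta_x(f)=f(x)$, and the \emph{Lipschitz-free space} over $M$ is
\[
\mathcal F(M)=\overline{\mathrm{span}}\,\{\delta_x:x\in M\}\subset\mathrm{Lip}_0(M)^*.
\]
The map $x\mapsto\delta_x$ is an isometric embedding of $M$ into $\mathcal F(M)$, every Lipschitz map from $M$ into a Banach space that sends $0$ to $0$ extends to a linear operator on $\mathcal F(M)$ of the same norm, and up to isometry $\mathcal F(M)$ does not depend on the basepoint; short proofs are recalled in Section~\ref{sec:prelim}. All Banach spaces are real, operators are bounded and linear, and $\cong$ denotes linear isomorphism. For Banach spaces $X_k$, the sum $(\bigoplus_kX_k)_{\ell_1}$ consists of the sequences $(x_k)$ with $x_k\in X_k$ and $\|(x_k)\|=\sum_k\|x_k\|<\infty$; in $(\bigoplus_kX_k)_{\ell_\infty}$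 the norm is $\sup_k\|x_k\|$. We write $\ell_1(X)$ and $\ell_\infty(X)$ for the sums of countably many copies of $X$. We answer the following question, posed in \cite{Mason}.

\begin{quote}
\emph{Let $M$ be an infinite metric space. Is $\mathcal F(M)$ isomorphic to $\ell_1(\mathcal F(M))$?}
\end{quote}

The space $\ell_1(\mathcal F(M))$ is itself a free space. The \emph{wedge} $\bigvee_kM_k$ of pointed metric spaces $M_k$ is their disjoint union with all basepoints identified to one point $0$, with the given distance inside each piece and $d(x,y)=d(x,0)+d(0,y)$ for $x,y$ in different pieces. Its free space is $(\bigoplus_k\mathcal F(M_k))_{\ell_1}$ (Lemma~\ref{lem:wedge}). So the question asks whether the free space can tell $M$ from the wedge of countably many copies of $M$. A positive answer would be useful, because $X\cong\ell_1(X)$ is what drives the decomposition argument: if $X\cong\ell_1(X)$, $Y\cong X\oplus W$ and $X\cong Y\oplus Z$, then $Y\cong X\oplus X\oplus W\cong X\oplus Y$ and $X\cong\ell_1(Y)\oplus\ell_1(Z)\cong Y\oplus\ell_1(Y)\oplus\ell_1(Z)\cong Y\oplus X$, so $X\cong Y$.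

For a finite $M$ with at least two points the isomorphism fails by a dimension count, which is why $M$ is assumed infinite. For $M=\{0,1,2,\dots\}\subset\mathbb R$ the increments $f(k+1)-f(k)$ of a function in the unit ball of $\mathrm{Lip}_0(M)$ are arbitrary numbers in $[-1,1]$, so $\|\sum_ka_k(\delta_{k+1}-\delta_k)\|=\sum_k|a_k|$ and $\mathcal F(M)=\ell_1=\ell_1(\ell_1)$. The isomorphism is known when $M=\mathbb Z^d$, when $M$ is a Banach space (Kaufmann), when $M$ is a net in a Banach space, and for a certain class of homogeneous, unbounded metric spaces. These cases suggest a positive answer. The answer is negative.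

\begin{theorem}\label{thm:answer}
There are infinite metric spaces $M$ for which $\mathcal F(M)$ is not isomorphic to $\ell_1(\mathcal F(M))$. Such an $M$ can be taken countable and compact, or countable and uniformly discrete with finite balls.
\end{theorem}

Our examples are wedges of finite metric spaces, so their free spaces are $\ell_1$-sums of finite-dimensional spaces. For such sums there is an exact criterion. We say that $\mathrm{id}_E$ \emph{factors through $Y$ with constant $K$} if $\mathrm{id}_E=\beta\alpha$ for operators $\alpha:E\to Y$, $\beta:Y\to E$ with $\|\alpha\|\|\beta\|\le K$. Some such $K$ exists exactly when $E$ is isomorphic to a complemented subspace of $Y$, since $\alpha\beta$ is then a projection onto $\alpha(E)$.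

\begin{theorem}\label{thm:criterion}
Let $X=(\bigoplus_{k\ge1}E_k)_{\ell_1}$ with nonzero finite-dimensional $E_k$. Then $X\cong\ell_1(X)$ if and only if there is $K$ such that for all $n,n_0$ the identity $\mathrm{id}_{E_n}$ factors through $(\bigoplus_{k\ge n_0}E_k)_{\ell_1}$ with constant $K$.
\end{theorem}

Thus $X\cong\ell_1(X)$ means that each summand reappears, uniformly complemented, arbitrarily far out in the sum. For natural increasing sequences of finite metric spaces this does happen. Let $M_k=\{0,\dots,k\}^d$ with the $\ell_1$-metric. For $k\ge n$ the coordinatewise minimum with $n$ is a $1$-Lipschitz retraction of $M_k$ onto $M_n$; linearizing it and the inclusion, we factor $\mathrm{id}_{\mathcal F(M_n)}$ through $\mathcal F(M_k)$ with constant $1$, and the criterion holds. A counterexample needs finite spaces $M_k$ whose free spaces contain no uniformly complemented trace of the earlier ones.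

We detect this with one numerical invariant. For an operator $u:X\to Y$ let
\[
\gamma_1(u)=\inf\|\alpha\|\|\beta\|,
\]
the infimum over all factorizations $u=\beta\alpha$ with $\alpha:X\to L_1(\mu)$, $\beta:L_1(\mu)\to Y$ and $\mu$ any measure. The number $\gamma_1(\mathrm{id}_E)$ measures how far $E$ is from a complemented subspace of an $L_1$-space. The core of the paper is the following finite statement.

\begin{theorem}\label{thm:finite}
There is an absolute constant $C_0\ge1$ such that for all $N\in\mathbb N$ and $\lambda>0$ there is a finite metric space $M$ with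
\begin{itemize}
\item[(a)] $\gamma_1(\mathrm{id}_{\mathcal F(M)})\ge\lambda$;
\item[(b)] $\gamma_1(u)\le C_0\|u\|$ for every normed space $E$ with $\dim E\le N$ and every linear map $u:\mathcal F(M)\to E$.
\end{itemize}
\end{theorem}

So $\mathcal F(M)$ is far from $L_1$, yet operators into spaces of dimension at most $N$ cannot see this. Put $N_0=1$. Inductively, let $M_k$ be given by Theorem~\ref{thm:finite} with $N=N_{k-1}$ and $\lambda=k(N_{k-1}+1)$, and put $E_k=\mathcal F(M_k)$, $N_k=\dim E_k$. Since $\gamma_1(\mathrm{id}_E)\le\dim E$ always (Lemma~\ref{lem:gamma}),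
\begin{equation}\label{eq:growth}
N_k\ \ge\ \gamma_1(\mathrm{id}_{E_k})\ \ge\ k(N_{k-1}+1)\ >\ N_{k-1}.
\end{equation}
In particular $\dim E_n\le N_{k-1}$ whenever $n<k$, so (b) applies to every operator $E_k\to E_n$ with $n<k$. For infinite $A\subset\mathbb N$ let $M_A=\bigvee_{k\in A}M_k$, so that $\mathcal F(M_A)=X_A:=(\bigoplus_{k\in A}E_k)_{\ell_1}$ isometrically.

\begin{theorem}\label{thm:main}
For every infinite $A\subset\mathbb N$, the space $\ell_1(\mathcal F(M_A))$ is not isomorphic to a complemented subspace of $\mathcal F(M_A)$. In particular $\mathcal F(M_A)\not\cong\ell_1(\mathcal F(M_A))$.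
\end{theorem}

Multiplying the metric of $M_k$ by a constant does not change $E_k$ up to isometry, so we may rescale each piece before taking the wedge. If $\operatorname{diam}M_k\to0$, every neighborhood of $0$ contains all but finitely many points, and $M_A$ is countable and compact with the single accumulation point $0$. If distinct points of $M_k$ are at distance at least $k$, then $M_A$ is uniformly discrete and the ball of radius $R$ about $0$ meets $M_k\setminus\{0\}$ only for $k\le R$, so all balls are finite. Each $M_k$ has at least three points by \eqref{eq:growth}, so $M_A$ is infinite, and Theorem~\ref{thm:answer} follows from Theorem~\ref{thm:main}. The same spaces give more.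

\begin{theorem}\label{thm:more}
Let $A,B\subset\mathbb N$ be infinite.
\begin{itemize}
\item[(1)] $\ell_\infty(\mathrm{Lip}_0(M_A))$ is not isomorphic to a complemented subspace of $\mathrm{Lip}_0(M_A)$.
\item[(2)] $\mathcal F(M_A)$ is isomorphic to a complemented subspace of $\mathcal F(M_B)$ if and only if $A\setminus B$ is finite, and $\mathcal F(M_A)\cong\mathcal F(M_B)$ if and only if $A\triangle B$ is finite. So there are $2^{\aleph_0}$ pairwise non-isomorphic counterexamples.
\end{itemize}
\end{theorem}

Whether $\mathcal F(M_A)$ is isomorphic to its square is not decided here.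

Section~\ref{sec:sums} proves Theorem~\ref{thm:criterion} and deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:finite}. Section~\ref{sec:small} works out by hand, on small graphs, the devices that bound $\gamma_1$ from below and from above, and outlines the proof of Theorem~\ref{thm:finite}, which occupies Sections~\ref{sec:graph}--\ref{sec:upper}. Section~\ref{sec:more} proves Theorem~\ref{thm:more}.

\section{Free spaces and factorization through $L_1$}\label{sec:prelim}

By definition, $\|\sum_ia_i\delta_{x_i}\|$ is the supremum of $\sum_ia_if(x_i)$ over all $f$ with $f(0)=0$ and $\mathrm{Lip}(f)\le1$. We use five standard consequences.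
\begin{itemize}
\item[(L1)] $\|\delta_x-\delta_y\|=d(x,y)$. The bound $\le$ is the definition; for $\ge$ test with $f=d(\cdot,y)-d(0,y)$.
\item[(L2)] If $h:M\to Y$ is a Lipschitz map into a Banach space and $h(0)=0$, there is a unique operator $\hat h:\mathcal F(M)\to Y$ with $\hat h\delta_x=h(x)$, its \emph{linearization}, and $\|\hat h\|=\mathrm{Lip}(h)$. Indeed, for $\|y^*\|\le1$ the function $y^*\circ h$ lies in $\mathrm{Lip}_0(M)$ with norm at most $\mathrm{Lip}(h)$, so $\|\sum_ia_ih(x_i)\|\le\mathrm{Lip}(h)\|\sum_ia_i\delta_{x_i}\|$; the reverse inequality for the norm is (L1).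
\item[(L3)] Let $\delta'_x$ be the evaluations in the free space based at $x_0$. By (L1) and (L2), $\delta'_x\mapsto\delta_x-\delta_{x_0}$ and $\delta_x\mapsto\delta'_x-\delta'_0$ extend to operators of norm at most $1$. They are inverse to each other, hence isometries.
\item[(L4)] If $M$ is finite, then $\dim\mathrm{Lip}_0(M)=|M|-1$ and the $\delta_x$, $x\ne0$, form a basis of its dual. So $\mathcal F(M)=\mathrm{Lip}_0(M)^*$ and $\mathcal F(M)^*=\mathrm{Lip}_0(M)$.
\item[(L5)] Replacing $d$ by $cd$ multiplies the norm of $\mathcal F(M)$ by $c$, so multiplication by $c$ is an isometry of $\mathcal F(M,cd)$ onto $\mathcal F(M,d)$.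
\end{itemize}

\begin{lemma}\label{lem:wedge}
If $M=\bigvee_kM_k$, then $\mathrm{Lip}_0(M)=(\bigoplus_k\mathrm{Lip}_0(M_k))_{\ell_\infty}$ and $\mathcal F(M)=(\bigoplus_k\mathcal F(M_k))_{\ell_1}$ isometrically.
\end{lemma}

\begin{proof}
Let $f(0)=0$ and $c=\sup_k\mathrm{Lip}(f|_{M_k})$. For $x,y$ in different pieces, $|f(x)-f(y)|\le|f(x)|+|f(y)|\le c\,d(x,0)+c\,d(0,y)=c\,d(x,y)$. So $\mathrm{Lip}(f)=c$, which is the first statement. The unit ball of $\mathrm{Lip}_0(M)$ is therefore the product of the unit balls of the $\mathrm{Lip}_0(M_k)$, and the norm of a finite combination of evaluations is the sum of the norms of its parts in the pieces. The second statement follows by density.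
\end{proof}

Trees are our source of $L_1$-spaces. A finite connected graph with positive edge lengths $\mathrm{len}(e)$ carries the shortest-path metric on its vertices. By an \emph{$\ell_1$-space} we mean a space isometric to $\ell_1(\Gamma)$ with $\Gamma$ finite; it is $L_1$ of a counting measure. A finite sum of $\ell_1$-spaces with norm $\sum_\omega p_\omega\|z_\omega\|$, all $p_\omega>0$, is an $\ell_1$-space: multiply the coordinate $z_\omega$ by $p_\omega$.

\begin{lemma}\label{lem:tree}
Let $G$ be a finite connected graph with positive edge lengths, with its shortest-path metric $d$.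
\begin{itemize}
\item[(i)] If a map $h$ from the vertices to a normed space satisfies $\|h(x)-h(y)\|\le c\,\mathrm{len}(e)$ for every edge $e=xy$, then $h$ is $c$-Lipschitz.
\item[(ii)] If $G$ is a tree, the free space over its vertex set is an $\ell_1$-space.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Sum along a shortest path. (ii) Orient each edge $e=xy$ and put $s_e(f)=(f(y)-f(x))/\mathrm{len}(e)$. In a tree $\mathrm{len}(e)=d(x,y)$, so $|s_e(f)|\le\mathrm{Lip}(f)$, and (i) gives $\mathrm{Lip}(f)\le\max_e|s_e(f)|$. Hence $f\mapsto(s_e(f))_e$ is an isometry of $\mathrm{Lip}_0$ into $\ell_\infty$ of the edge set. It is onto, because a tree has one edge fewer than it has vertices. Pass to duals and use (L4).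
\end{proof}

Recall that every normed space $E$ of dimension $m<\infty$ has an \emph{Auerbach basis}: a basis $y_1,\dots,y_m$ of unit vectors whose coordinate functionals $y_1^*,\dots,y_m^*$ have norm $1$.

\begin{lemma}\label{lem:gamma}
\begin{itemize}
\item[(F1)] $\gamma_1(aub)\le\|a\|\,\gamma_1(u)\,\|b\|$.
\item[(F2)] If $u:(\bigoplus_kX_k)_{\ell_1}\to Y$, then $\gamma_1(u)\le\sup_k\gamma_1(u|_{X_k})$.
\item[(F3)] $\gamma_1(\mathrm{id}_E)\le\dim E$.
\item[(F4)] If $\alpha:E\to Y$, $\beta:Y\to E$ are operators between Banach spaces and $\|\mathrm{id}_E-\beta\alpha\|\le\frac12$, then $\mathrm{id}_E$ factors through $Y$ with constant $2\|\alpha\|\|\beta\|$.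
\end{itemize}
\end{lemma}

\begin{proof}
(F1) If $u=\beta\alpha$, then $aub=(a\beta)(\alpha b)$.
(F2) Let $c$ exceed the supremum. Write $u|_{X_k}=\beta_k\alpha_k$ through $L_1(\mu_k)$ with $\|\beta_k\|\le1$ and $\|\alpha_k\|\le c$. The $\ell_1$-sum of the $L_1(\mu_k)$ is $L_1$ of the disjoint union of the measure spaces, and $u$ is the composition of $(x_k)\mapsto(\alpha_kx_k)$, of norm at most $c$, with $(z_k)\mapsto\sum_k\beta_kz_k$, of norm at most $1$.
(F3) With an Auerbach basis, $y\mapsto(y_l^*(y))_l$ maps $E$ to $\ell_1^m$ with norm at most $m$, and $(t_l)\mapsto\sum_lt_ly_l$ maps back with norm at most $1$.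
(F4) The Neumann series shows that $S=\beta\alpha$ is invertible with $\|S^{-1}\|\le2$, and $\mathrm{id}_E=(S^{-1}\beta)\alpha$.
\end{proof}

\section{$\ell_1$-sums of finite-dimensional spaces}\label{sec:sums}

Let $X=(\bigoplus_kE_k)_{\ell_1}$ with $\dim E_k<\infty$, where $k$ ranges over an infinite subset of $\mathbb N$. For a set $I$ of indices, $X_I=(\bigoplus_{k\in I}E_k)_{\ell_1}$ is a subspace of $X$, and the coordinate projection $Q_I:X\to X_I$ has norm at most $1$. We write $X_{<n_0}$, $X_{\ge n_0}$, $Q_{<n_0}$, $Q_{\ge n_0}$ for the head and the tail of the sum.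

If $\ell_1(X)$ is complemented in $X$, then $\mathrm{id}_{E_n}$ factors through $X$, but this says nothing, since $E_n$ is a summand of $X$. The information lies in the fact that $\ell_1(X)$ contains infinitely many copies of $E_n$. The finite-dimensional head cannot serve all of them, so one copy passes essentially through the tail.

\begin{lemma}\label{lem:tail}
Suppose $\Phi:\ell_1(X)\to X$ and $\Psi:X\to\ell_1(X)$ satisfy $\Psi\Phi=\mathrm{id}$, and let $K=\|\Phi\|\|\Psi\|$. Then for all $n,n_0$ the identity $\mathrm{id}_{E_n}$ factors through $X_{\ge n_0}$ with constant $2K$.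
\end{lemma}

\begin{proof}
Let $\iota_i:E_n\to\ell_1(X)$ be the inclusion of the summand $E_n$ of the $i$-th copy of $X$, and $\pi_i$ the corresponding coordinate projection. Then
\[
\mathrm{id}_{E_n}=\pi_i\Psi\Phi\iota_i=\pi_i\Psi Q_{<n_0}\Phi\iota_i+\pi_i\Psi Q_{\ge n_0}\Phi\iota_i .
\]
Let $w_i$ be the restriction of $\pi_i\Psi$ to $H=X_{<n_0}$. For $y\in H$ the vectors $w_iy$ are different coordinates of $\Psi y$, so $\sum_i\|w_iy\|\le\|\Psi\|\|y\|$. If $(y_l)$ is an Auerbach basis of $H$, then $\|w_i\|\le\sum_l\|w_iy_l\|$, and so $\sum_i\|w_i\|\le\dim H\cdot\|\Psi\|<\infty$. Choose $i$ with $\|w_i\|\|\Phi\|\le\frac12$. The first term above then has norm at most $\frac12$, and (F4) applies to $\alpha=Q_{\ge n_0}\Phi\iota_i$ and $\beta=\pi_i\Psi|_{X_{\ge n_0}}$.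
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Necessity is Lemma~\ref{lem:tail} with $\Psi=\Phi^{-1}$. For sufficiency we first shrink the tail to a finite block. Let $\mathrm{id}_{E_n}=\beta\alpha$ through $X_{\ge n_0}$ with constant $K$, and let $I(s)=\{k:n_0\le k<s\}$. Since $\dim E_n<\infty$, the pointwise convergence $Q_{I(s)}\alpha\to\alpha$ holds in norm. Choose $s$ with $\|\mathrm{id}-\beta Q_{I(s)}\alpha\|\le\frac12$. By (F4), $\mathrm{id}_{E_n}$ factors through $X_{I(s)}$ with constant $2K$.

Enumerate the summands of $\ell_1(X)$ as $(\bigoplus_iE_{n(i)})_{\ell_1}$. Since $n_0$ is arbitrary, we can choose successive disjoint finite blocks $I_1,I_2,\dots$ and factorizations $\mathrm{id}_{E_{n(i)}}=\beta_i\alpha_i$ through $X_{I_i}$ with $\|\alpha_i\|\le1$ and $\|\beta_i\|\le2K$. The operators $(e_i)\mapsto\sum_i\alpha_ie_i$ and $x\mapsto(\beta_iQ_{I_i}x)_i$ have norms at most $1$ and $2K$, because the blocks are disjoint, and they factor $\mathrm{id}_{\ell_1(X)}$ through $X$. So $X\cong\ell_1(X)\oplus Z$ for some $Z$. Since $\ell_1(X)\cong\ell_1(X)\oplus\ell_1(X)$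 and $\ell_1(X)\cong\ell_1(X)\oplus X$,
\[
X\cong\ell_1(X)\oplus\ell_1(X)\oplus Z\cong\ell_1(X)\oplus X\cong\ell_1(X).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:finite}]
Suppose $\ell_1(X_A)$ is isomorphic to a complemented subspace of $X_A$, and take $\Phi,\Psi,K$ as in Lemma~\ref{lem:tail}. Fix $n\in A$. The lemma with $n_0=n+1$ gives $\mathrm{id}_{E_n}=\beta\alpha$ through the sum of the $E_k$ with $k\in A$, $k>n$, and $\|\alpha\|\|\beta\|\le2K$. For each such $k$, property (b) of $M_k$ applies to $\beta|_{E_k}:E_k\to E_n$ and gives $\gamma_1(\beta|_{E_k})\le C_0\|\beta\|$. By (F2) and (F1), $\gamma_1(\mathrm{id}_{E_n})\le\gamma_1(\beta)\|\alpha\|\le2KC_0$. This holds for all $n\in A$, whereas $\gamma_1(\mathrm{id}_{E_n})\ge n$ by \eqref{eq:growth} and $A$ is infinite.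
\end{proof}

\begin{remark}
Neither half of Theorem~\ref{thm:finite} suffices alone. If every $M_k$ is repeated infinitely often in the wedge, then $\gamma_1(\mathrm{id}_{E_k})$ is unbounded but the free space is isometric to its $\ell_1$-sum. Conversely, let $E_k$ be nonzero finite-dimensional spaces with $c=\sup_k\gamma_1(\mathrm{id}_{E_k})<\infty$. Write $\mathrm{id}_{E_n}=\beta\alpha$ through $L_1(\mu)$ with constant $2c$. Approximating the images of a basis by simple functions, we get $\alpha'$ with $\|\alpha-\alpha'\|\le1/(2\|\beta\|)\le\|\alpha\|$ and with values in the span of finitely many disjoint indicators, a copy of $\ell_1^m$. By (F4), $\mathrm{id}_{E_n}$ factors through $\ell_1^m$ with constant $8c$. Unit vectors in $m$ distinct summands and their norming functionals factor $\mathrm{id}_{\ell_1^m}$ through any tail with constant $1$. So $X\cong\ell_1(X)$ by Theorem~\ref{thm:criterion}.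
\end{remark}

\section{Cuts, cycles and stars}\label{sec:small}

A lower bound for $\gamma_1(\mathrm{id}_{\mathcal F(M)})$ comes from the fact that a factorization through $L_1$ embeds $M$ into $L_1$, and that a linear inequality between distances holds in $L_1$ as soon as it holds for cuts.

\begin{lemma}\label{lem:cuts}
Let $(V,d)$ be a finite metric space and $a,c:V\times V\to[0,\infty)$. Suppose that for every $S\subset V$
\begin{equation}\label{eq:cut}
\sum_{x,y}a(x,y)\,|1_S(x)-1_S(y)|\ \ge\ \sum_{x,y}c(x,y)\,|1_S(x)-1_S(y)|.
\end{equation}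
Then $\gamma_1(\mathrm{id}_{\mathcal F(V,d)})\cdot\sum_{x,y}a(x,y)\,d(x,y)\ge\sum_{x,y}c(x,y)\,d(x,y)$.
\end{lemma}

\begin{proof}
For $h:V\to\mathbb R$ we have $|h(x)-h(y)|=\int_{\mathbb R}|1_{\{h>s\}}(x)-1_{\{h>s\}}(y)|\,ds$. Integrating \eqref{eq:cut} for $S=\{h>s\}$ shows that it holds with $h$ in place of $1_S$. Let $\mathrm{id}=\beta\alpha$ through $L_1(\mu)$ and $\phi_x=\alpha\delta_x$. Fix representatives of the finitely many functions $\phi_x$, apply the inequality to $h(x)=\phi_x(\xi)$ at each point $\xi$, and integrate over $\mu$:
\[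
\sum_{x,y}a(x,y)\|\phi_x-\phi_y\|\ge\sum_{x,y}c(x,y)\|\phi_x-\phi_y\|.
\]
By (L1), $d(x,y)/\|\beta\|\le\|\phi_x-\phi_y\|\le\|\alpha\|\,d(x,y)$, and the claim follows.
\end{proof}

\begin{example}\label{ex:k23}
Let $V$ be the vertex set of the complete bipartite graph $K_{2,3}$ with unit edges. Let $a$ be the indicator of the six edges and $c$ the indicator of the four pairs on the same side, each pair counted once. If $S$ contains $i$ vertices of the side of size two and $j$ of the side of size three, the difference of the two sides of \eqref{eq:cut} is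
\[
i(3-j)+(2-i)j-i(2-i)-j(3-j)=(i-j)(i-j+1)\ge0 .
\]
Edges have length $1$ and pairs on the same side are at distance $2$, so $\gamma_1(\mathrm{id})\ge8/6=4/3$.
\end{example}

An expander satisfies \eqref{eq:cut} with $a$ counting edges and $c$ constant. If most pairs are far apart, the ratio is large. This will give (a).

Upper bounds come from trees. A single tree distorts a graph with cycles badly, but $L_1$ allows averaging, and a random tree may distort each edge little on average.

\begin{example}\label{ex:cycle}
Let $V$ be the vertex set of a cycle of length $m\ge3$ with unit edges and metric $d$. Delete an edge $\omega$ chosen with probability $p_\omega=1/m$, and let $\tau_\omega$ be the metric of the remaining path. An edge $xy$ is deleted with probability $1/m$, and then $\tau_\omega(x,y)=m-1$; otherwise $\tau_\omega(x,y)=1$. So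
\[
\mathbb E\,\tau_\omega(x,y)=\Big(1-\frac1m\Big)+\frac{m-1}m<2 .
\]
Let $Z=\bigoplus_\omega\mathcal F(V,\tau_\omega)$ with norm $\sum_\omega p_\omega\|z_\omega\|$, an $\ell_1$-space by Lemma~\ref{lem:tree}(ii). The map $x\mapsto(\delta_x)_\omega\in Z$ sends $x,y$ to points at distance $\mathbb E\,\tau_\omega(x,y)$, so it is $2$-Lipschitz by Lemma~\ref{lem:tree}(i); let $T$ be its linearization. The map $x\mapsto\delta_x$ from $(V,\tau_\omega)$ to $\mathcal F(V,d)$ is $1$-Lipschitz on edges; let $R_\omega$ be its linearization and $Rz=\sum_\omega p_\omega R_\omega z_\omega$. Then $\|R\|\le1$ and $RT\delta_x=\sum_\omega p_\omega\delta_x=\delta_x$. Hence $\gamma_1(\mathrm{id}_{\mathcal F(V,d)})\le2$ for every $m$.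
\end{example}

The bound does not depend on $m$ because a lost edge costs about $m$ and is lost with probability $1/m$. The proof of (b) repeats this balance at every scale $\ell$: a lost edge will cost at most $4\ell$ and be lost with probability $O(1/\ell)$.

\begin{example}\label{ex:star}
Let $(V,d)$ be finite with basepoint $x_0$ and $d(x,y)\ge1$ for $x\ne y$. Let $u:\mathcal F(V,d)\to E$ satisfy $\|u\delta_x\|\le\varrho$ for all $x$. The map $x\mapsto e_x-e_{x_0}$ into $\ell_1(V)$ is $2$-Lipschitz, and $e_x\mapsto u\delta_x$ defines an operator $\ell_1(V)\to E$ of norm at most $\varrho$. Their composition is $u$, so $\gamma_1(u)\le2\varrho$.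
\end{example}

We can now outline the proof of Theorem~\ref{thm:finite}. The bound $\gamma_1(u)\le N\|u\|$ from (F1) and (F3) is of no use: in the proof of Theorem~\ref{thm:main} it returns $\gamma_1(\mathrm{id}_{E_n})\le2K\dim E_n$, which is (F3) again. The constant must not depend on $N$, and this has to come from the geometry of $M$. Take a random graph on $n$ vertices, each sending out $q$ random edges, remove its few short cycles, and truncate the graph metric at a level $L$. Let $u:\mathcal F(M)\to E$ have norm $1$ and $g(x)=u\delta_x$.
\begin{itemize}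
\item \emph{Concentration.} Neighborhoods grow by a power of $q$ at each step, so a real $1$-Lipschitz function exceeds its median by $t$ on at most $nq^{-t/4}$ points. If $q$ is large compared with $5^N$, a union bound over a net of $E^*$ costs only a bounded shift in $t$: there is $x_0$ with $\|g(x)-g(x_0)\|\le t$ outside $nq^{-t/16}$ points.
\item \emph{Sparsity.} A set of $s\le nq^{-\ell/64}$ vertices spans at most $(1+256/\ell)s$ edges. Such a set is nearly a forest, and it carries a random forest that misses each edge with probability $O(1/\ell)$.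
\end{itemize}
Both estimates have the same base $q$. So the set where $\|g-g(x_0)\|$ has size about $\ell$ is small enough for random trees as in Example~\ref{ex:cycle}, with constants free of $q$ and hence of $N$. The set where $g-g(x_0)$ is bounded is handled by Example~\ref{ex:star}, and a partition of unity joins the scales. The parameters are chosen in the order $q$ (from $N$), $L$ (from $q$ and $\lambda$), $n$ (from everything).

\section{The random graph and the lower bound}\label{sec:graph}

Fix $N\ge1$ and $\lambda>0$. Fix an integer $q\ge(2\cdot5^N)^8$, so that $q\ge10^8$, and an integer $J\ge9$ such that $L=2^J$ satisfies $L/(8q)\ge\lambda$. Let $V=\{1,\dots,n\}$ and let $\sigma_i(v)$, for $1\le i\le q$ and $v\in V$, be independent and uniformly distributed in $V$. An \emph{arrow} is a pair $(v,i)$; it starts at $v$ and lands at $\sigma_i(v)$. Let $G$ be the multigraph on $V$ whose edges are the arrows, with directions forgotten, and $d_G$ its graph distance ($\infty$ between components). A cycle of length $r$ consists of $r$ distinct arrows joining $r$ distinct vertices cyclically;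 a loop is a cycle of length $1$, and two parallel edges form a cycle of length $2$. Put $\sigma(S)=\bigcup_i\sigma_i(S)$.

Of the five properties below, (G1) and (G5) give the lower bound, (G2) gives concentration, (G3) gives sparsity of sets with more than $L$ points, and (G4) lets us make all sets with at most $L$ points into forests.

\begin{lemma}\label{lem:graph}
With $q$ and $J$ fixed, each of the following holds with probability tending to $1$ as $n\to\infty$.
\begin{itemize}
\item[(G1)] For all $S$ with $1\le|S|\le n/2$, at least $|S|$ arrows start in $S$ and land outside $S$.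
\item[(G2)] For all $S$ with $1\le|S|\le\frac{3n}{4\sqrt q}$ we have $|\sigma(S)|>\sqrt q\,|S|$.
\item[(G3)] For each $\ell=2^j$ with $9\le j\le J$ and all $U$ with $1\le|U|\le nq^{-\ell/64}$, at most $(1+\frac{256}\ell)|U|$ arrows start and land in $U$.
\item[(G4)] $G$ has at most $\sqrt n$ cycles of length at most $L$.
\item[(G5)] At most $n^2/2$ ordered pairs $(x,y)$ satisfy $d_G(x,y)<L$.
\end{itemize}
\end{lemma}

\begin{proof}
We use $\binom nk\le(en/k)^k$. For (G1)--(G3) we bound the probability of failure for some set of size $s$ by an expression $[\,\cdot\,]^s$ whose bracket is a constant times a positive power of $s/n$ and is at most $\frac12$ in the allowed range of $s$. For fixed $s$ the bound tends to $0$ as $n\to\infty$, and it is dominated by $2^{-s}$, so the sum over $s$ tends to $0$ by dominated convergence.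

(G1) If the property fails for $S$ with $|S|=s$, then some $(q-1)s$ of the $qs$ arrows from $S$ land in $S$. Choosing $S$ and the $s$ remaining arrows, and using $s/n\le\frac12$, we bound the probability by
\[
\binom ns\binom{qs}s\Big(\frac sn\Big)^{(q-1)s}\le\Big[\frac{en}s\cdot eq\cdot\Big(\frac sn\Big)^{q-1}\Big]^s=\Big[e^2q\Big(\frac sn\Big)^{q-2}\Big]^s\le\big[32\,q\,2^{-q}\big]^s\le2^{-s}.
\]

(G2) If the property fails for $S$ with $|S|=s$, all $qs$ arrows from $S$ land in a set of size $k=\lfloor\sqrt q\,s\rfloor$. Put $x=\sqrt q$ and $\kappa=xs/n\le\frac34$. The function $k\mapsto(en/k)^k$ is increasing on $(0,n]$, since its logarithm has derivative $\ln(n/k)$. So the probability is at most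
\[
\Big(\frac{en}s\Big)^s\Big(\frac{en}{xs}\Big)^{xs}\kappa^{qs}=\Big(\frac{ex}\kappa\Big)^s\Big(\frac e\kappa\Big)^{xs}\kappa^{qs}=\big[x\,e^{x+1}\kappa^{x^2-x-1}\big]^s .
\]
Since $x\ge10^4$ and $\ln\frac43\ge\frac14$, the logarithm of the bracket is at most $3x-\frac12x^2\cdot\frac14\le-1$.

(G3) There are finitely many $\ell$, so fix one and put $\eta=256/\ell\le\frac12$. If the property fails for $U$ with $|U|=s$, some $k=\lfloor(1+\eta)s\rfloor+1$ of the arrows from $U$ land in $U$. As $k\ge s$, we have $\binom{qs}k\le(eq)^k$. As $\ell\ge512$, we have $eqs/n\le eq\cdot q^{-8}<1$, so we may lower the exponent $k$ to $(1+\eta)s$. The probability is at most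
\[
\Big(\frac{en}s\Big)^s\Big(\frac{eqs}n\Big)^{(1+\eta)s}=\Big[e^{2+\eta}q^{1+\eta}\Big(\frac sn\Big)^\eta\Big]^s\le\big[e^3q^2q^{-\eta\ell/64}\big]^s=\big[e^3q^{-2}\big]^s\le2^{-s}.
\]

(G4) Fix a sequence of $r$ distinct vertices. Each consecutive pair, taken cyclically, must be joined by an arrow starting at one of the two vertices, so there are at most $(2q)^r$ choices of $r$ distinct arrows. Distinct arrows land independently, so each choice is realized with probability $n^{-r}$. There are at most $n^r$ sequences. The expected number of cycles of length at most $L$ is therefore at most $\sum_{r\le L}(2q)^r$, which does not depend on $n$, and Markov's inequality bounds the failure probability by this constant over $\sqrt n$.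

(G5) A pair at distance $r<L$ is joined by a path through $r+1$ distinct vertices. There are at most $n^{r+1}$ vertex sequences, at most $(2q)^r$ choices of arrows for each, and each choice is realized with probability $n^{-r}$. The expected number of pairs is at most $n\sum_{0\le r<L}(2q)^r$, and Markov's inequality gives a failure probability $O(1/n)$.
\end{proof}

Fix $n$ and an outcome that satisfies (G1)--(G5), with $n$ so large that
\begin{equation}\label{eq:large}
L\sqrt n\le n,\qquad\sqrt n\le\tfrac12nq^{-L},\qquad\tfrac{3n}4-\sqrt q>\tfrac n2 .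
\end{equation}
The last condition gives $n>4\sqrt q$, hence $\frac{3n}{4\sqrt q}>1$. Choose one arrow in each cycle of length at most $L$, let $\Delta$ be the set of chosen arrows, and let $G'$ be $G$ without them. Then $|\Delta|\le\sqrt n$, and $G'$ has no cycle of length at most $L$; in particular it is a simple graph whose edges are the undeleted arrows. Define
\[
\rho(x,y)=\min\{d_{G'}(x,y),L\},\qquad M=(V,\rho).
\]
This is a metric with $1\le\rho(x,y)\le L$ for $x\ne y$. The truncation makes $\rho$ finite, bounds the length of a deleted arrow by $L$, and leaves only the finitely many scales $\ell\le L$, all below the length of the shortest cycle.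

\begin{proposition}\label{prop:lower}
$\gamma_1(\mathrm{id}_{\mathcal F(M)})\ge L/(8q)\ge\lambda$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:cuts} with $a(x,y)=|\{i:\sigma_i(x)=y\}|$ and $c(x,y)=\frac1{2n}$. The left side of \eqref{eq:cut} is the number of arrows of $G$ with exactly one endpoint in $S$. By (G1), applied to the smaller of $S$ and $V\setminus S$ if it is nonempty, this number is at least $\min(|S|,n-|S|)\ge|S|(n-|S|)/n$, which is the right side. An undeleted arrow has $\rho$-length $1$ and a deleted one at most $L$, so $\sum a\rho\le qn+L\sqrt n\le2qn$ by \eqref{eq:large}. By (G5) and $d_{G'}\ge d_G$, at least $n^2/2$ pairs have $\rho(x,y)=L$, so $\sum c\rho\ge Ln/4$. Dividing gives the bound.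
\end{proof}

\section{Concentration of Lipschitz maps on $M$}\label{sec:conc}

A \emph{median} of $h:V\to\mathbb R$ is a number $m$ with $|\{h>m\}|\le n/2$ and $|\{h<m\}|\le n/2$; the $\lceil n/2\rceil$-th smallest value is one. The argument below is to grow a level set along arrows until it is too large. The difficulty is that (G2) concerns all arrows of $G$, while $h$ changes by at most $1$ only along undeleted ones. We discard at each step the starting points of deleted arrows, which are few compared with any set of size $nq^{-L}$.

\begin{lemma}\label{lem:conc}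
Let $h:M\to\mathbb R$ be $1$-Lipschitz with median $m$. Then $|\{|h-m|>s\}|\le2nq^{-\lfloor s\rfloor/4}$ for all $s\ge0$.
\end{lemma}

\begin{proof}
Since $-m$ is a median of $-h$ and $\{h>m+s\}\subset\{h>m+\lfloor s\rfloor\}$, it suffices to show $|\{h>m+t\}|\le nq^{-t/4}$ for integers $t\ge0$. For $t=0$ there is nothing to prove. For $t\ge L$ the set is empty, because $h(y)\le m$ for some $y$ and $\rho\le L$. Let $1\le t<L$ and suppose that $S_0=\{h>m+t\}$ has more than $nq^{-t/4}$ points. Let $D$ be the set of starting points of arrows in $\Delta$, so $|D|\le\sqrt n\le\frac12nq^{-L}$ by \eqref{eq:large}. Put $S_{i+1}=\sigma(S_i\setminus D)$. Arrows starting outside $D$ are edges of $G'$, so $S_i\subset\{h>m+t-i\}$, and $|S_i|\le n/2$ for $i\le t$.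

We claim that $|S_{i+1}|\ge q^{1/4}|S_i|$ for $0\le i<t$. By induction $|S_i|\ge|S_0|\ge nq^{-L}\ge2|D|$, so $|S_i\setminus D|\ge|S_i|/2>0$. If $|S_i\setminus D|\le\frac{3n}{4\sqrt q}$, then (G2) gives $|S_{i+1}|>\frac12\sqrt q\,|S_i|\ge q^{1/4}|S_i|$. Otherwise apply (G2) to a subset of $S_i\setminus D$ of size $\lfloor\frac{3n}{4\sqrt q}\rfloor\ge1$. This gives $|S_{i+1}|>\sqrt q\,(\frac{3n}{4\sqrt q}-1)=\frac{3n}4-\sqrt q>\frac n2$, which is impossible since $i+1\le t$. The claim gives $|S_t|\ge q^{t/4}|S_0|>n$, a contradiction.
\end{proof}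

The next lemma passes to vector-valued maps. It is the only place where $\dim E\le N$ and $q\ge(2\cdot5^N)^8$ interact. Without a bound on the dimension it fails: for $x\mapsto\delta_x$ and any $x_0$, the proof applies to no net of bounded size, and indeed (b) fails for $u=\mathrm{id}$ once $\lambda>C_0$.

\begin{lemma}\label{lem:vector}
Let $1\le\dim E\le N$ and let $g:M\to E$ be $1$-Lipschitz. There is $x_0\in V$ such that $|\{x:\|g(x)-g(x_0)\|>t\}|\le nq^{-t/16}$ for all $t\ge10$.
\end{lemma}

\begin{proof}
Let $\mathcal N$ be a maximal $\frac12$-separated subset of the unit sphere of $E^*$. The open balls of radius $\frac14$ about its points are disjoint and lie in the ball of radius $\frac54$, so comparing volumes gives $|\mathcal N|\le5^N$, and $2|\mathcal N|\le q^{1/8}$. By maximality every unit functional is within $\frac12$ of $\mathcal N$. Applying this to a functional that norms $e\in E$, we get $\|e\|\le2\max_{\varphi\in\mathcal N}|\varphi(e)|$.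

Let $m_\varphi$ be a median of the $1$-Lipschitz function $\varphi\circ g$. By Lemma~\ref{lem:conc}, the union over $\varphi\in\mathcal N$ of the sets $\{|\varphi\circ g-m_\varphi|>1\}$ has at most $q^{1/8}nq^{-1/4}<n$ points. Take $x_0$ outside it. If $\|g(x)-g(x_0)\|>t$, then $|\varphi(g(x))-\varphi(g(x_0))|>\frac t2$ for some $\varphi\in\mathcal N$, and so $|\varphi(g(x))-m_\varphi|>\frac t2-1$. Since $\lfloor\frac t2-1\rfloor>\frac t2-2$, Lemma~\ref{lem:conc} bounds the number of such $x$ by $q^{1/8}\,nq^{-(t/2-2)/4}=nq^{5/8-t/8}$, and $\frac58-\frac t8\le-\frac t{16}$ exactly when $t\ge10$.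
\end{proof}

\section{Factoring through random trees}\label{sec:upper}

The following proposition is (b), with the extra information that the intermediate space is finite-dimensional. Together with Proposition~\ref{prop:lower} it proves Theorem~\ref{thm:finite}, and hence Theorems~\ref{thm:main} and~\ref{thm:answer}.

\begin{proposition}\label{prop:upper}
Let $C_0=4164\cdot512$. If $\dim E\le N$ and $u:\mathcal F(M)\to E$ is linear, then $u=RT$ for an $\ell_1$-space $Z$ and operators $T:\mathcal F(M)\to Z$, $R:Z\to E$ with $\|R\|\|T\|\le C_0\|u\|$.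
\end{proposition}

\subsection*{Random forests in sparse graphs}
In Example~\ref{ex:cycle} symmetry supplied the random tree. A subgraph of $G'$ has no symmetry, and we obtain the distribution by duality from an edge count. For a graph $H$ with edge set $\mathcal E$, let $e_H(U)$ be the number of edges with both endpoints in $U$. A forest has at most $|U|-1$ edges inside $U$, so if a random forest contains each edge with probability at least $\theta$, then $\theta e_H(U)\le|U|-1$. This condition is also sufficient. For the cycle of length $m$ it holds with $\theta=(m-1)/m$, the value in Example~\ref{ex:cycle}.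

\begin{lemma}\label{lem:forest}
Let $H$ be a finite simple graph and $0<\theta\le1$. If $\theta e_H(U)\le|U|-1$ for every nonempty set $U$ of vertices, there is a random forest $F\subset\mathcal E$ with $\mathbb P(e\in F)\ge\theta$ for every $e\in\mathcal E$.
\end{lemma}

\begin{proof}
Assume $\mathcal E\ne\emptyset$. For $\mathcal D\subset\mathcal E$ let $U_c$ be the vertex sets of the components of the graph with all vertices of $H$ and edge set $\mathcal D$. Every maximal forest in $\mathcal D$ is a spanning tree on each $U_c$, so it has $\mathrm{rk}(\mathcal D)=\sum_c(|U_c|-1)$ edges. The hypothesis gives $\theta|\mathcal D|\le\sum_c\theta e_H(U_c)\le\mathrm{rk}(\mathcal D)$.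

The minimax theorem for finite zero-sum games states that for a real matrix $(m_{ij})$,
\[
\max_p\min_j\sum_ip_im_{ij}=\min_w\max_i\sum_jw_jm_{ij},
\]
where $p$ and $w$ range over probability vectors. Let $i$ range over forests $F$, let $j$ range over edges $e$, and let the entry be $1$ if $e\in F$ and $0$ otherwise. The left side is the largest value of $\min_e\mathbb P(e\in F)$ over random forests. So it suffices to find, for each probability weight $w$ on $\mathcal E$, a forest $F$ with $w(F)\ge\theta$. Go through the edges in order of nonincreasing weight and add an edge to $F$ whenever it creates no cycle. For $s>0$ the set $\{w\ge s\}$ is an initial segment of this order, so $F\cap\{w\ge s\}$ is a maximal forest in it, and $|F\cap\{w\ge s\}|=\mathrm{rk}(\{w\ge s\})\ge\theta|\{w\ge s\}|$. Integrating over $s>0$ gives $w(F)\ge\theta w(\mathcal E)=\theta$.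
\end{proof}

\subsection*{Scales}
We may assume $\|u\|=1$. The map $x\mapsto u\delta_x$ is $1$-Lipschitz by (L1); let $x_0$ be given by Lemma~\ref{lem:vector}. Composing $u$ with the isometry in (L3) moves the basepoint to $x_0$ and subtracts $u\delta_{x_0}$ from the map. So we assume from now on that $x_0$ is the basepoint. Put $g(x)=u\delta_x$ and $r(x)=\|g(x)\|$. Then $g(x_0)=0$, both $g$ and $r$ are $1$-Lipschitz for $\rho$, $0\le r\le L$, and
\begin{equation}\label{eq:tails}
|\{r>t\}|\le nq^{-t/16}\qquad(t\ge10).
\end{equation}

We split $g=\sum_j(\psi_j\circ r)\,g$ by the size of $r$. Let $\psi_8$ equal $1$ on $[0,2^8]$ and $0$ on $[2^9,\infty)$, and be linear in between. For $9\le j\le J$ let $\psi_j$ vanish outside $(2^{j-1},2^{j+1})$, equal $1$ at $2^j$, and be linear on $[2^{j-1},2^j]$ and on $[2^j,2^{j+1}]$. On $[2^j,2^{j+1}]$ with $8\le j<J$, only $\psi_j$ and $\psi_{j+1}$ are nonzero, and they add up to $1$. Hence $\sum_{j=8}^J\psi_j=1$ on $[0,L]$ and at most two $\psi_j$ are nonzero at any point. The slopes of $\psi_j$ are $2^{-(j-1)}$ and $-2^{-j}$, so for $j\ge9$ and $\ell=2^j$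 the function $\psi_j$ is $(2/\ell)$-Lipschitz.

Fix $9\le j\le J$ and $\ell=2^j$, and put
\[
V_j=\{x:\tfrac\ell2<r(x)<2\ell\}=\{x:\psi_j(r(x))>0\},\qquad V_j^+=\{x:\tfrac\ell4<r(x)<3\ell\}.
\]
We need to control distances only between points of $V_j$, but a short geodesic between two such points may leave $V_j$. It stays in $V_j^+$, so the trees are built on $V_j^+$. By \eqref{eq:tails} with $t=\ell/4\ge128$,
\begin{equation}\label{eq:shell}
|V_j^+|\le nq^{-\ell/64},
\end{equation}
which is the range of (G3). If $V_j^+=\emptyset$, then $\psi_j\circ r=0$ and we omit this $j$.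

\subsection*{Random trees at scale $\ell$}
A random forest from Lemma~\ref{lem:forest} is not yet what we need. When an edge is lost, its endpoints may be very far apart in the forest or lie in different components, while the balance in Example~\ref{ex:cycle} requires a cost $O(\ell)$. We cut the forest at random into pieces of height less than $\ell$, which loses each edge with additional probability $1/\ell$, and join all pieces to a new vertex $*$ by edges of length $\ell$. The vertex $*$ will also serve as the basepoint to which all points outside $V_j$ are sent.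

\begin{lemma}\label{lem:trees}
There is a random tree with edge lengths on the vertex set $V_j^+\cup\{*\}$, with finitely many outcomes $\omega$ of probabilities $p_\omega>0$ and shortest-path metrics $\tau_\omega$, such that
\begin{itemize}
\item[(i)] every edge is either an edge of $G'$, of length $1$, or an edge at $*$, of length $\ell$;
\item[(ii)] $\tau_\omega(x,*)\le2\ell$ for all $x\in V_j^+$;
\item[(iii)] $\mathbb E\,\tau_\omega(x,y)\le1037\,\rho(x,y)$ for all $x,y\in V_j$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $H$ be the subgraph of $G'$ induced on $V_j^+$. We first show that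
\[
e_H(U)\le\big(1+\tfrac{258}\ell\big)(|U|-1)\qquad\text{for every nonempty }U\subset V_j^+.
\]
If $|U|\le L$, a cycle inside $U$ would have length at most $L$, so $U$ spans a forest and $e_H(U)\le|U|-1$. This is where the deletion of short cycles is used: (G3) alone bounds $e_H(U)$ in terms of $|U|$, which for small $U$ is much weaker than a bound in terms of $|U|-1$. If $|U|>L\ge\ell$, then $|U|\le(1+\frac1\ell)(|U|-1)$, and (G3), which applies by \eqref{eq:shell}, gives
\[
e_H(U)\le\big(1+\tfrac{256}\ell\big)\big(1+\tfrac1\ell\big)(|U|-1)=\big(1+\tfrac{257}\ell+\tfrac{256}{\ell^2}\big)(|U|-1)\le\big(1+\tfrac{258}\ell\big)(|U|-1).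
\]
Lemma~\ref{lem:forest} with $\theta=(1+258/\ell)^{-1}\ge1-258/\ell$ gives a random forest $F$ in $H$ that misses each edge with probability at most $258/\ell$.

Root every component of the graph $(V_j^+,F)$; the depth of a vertex is its distance to the root. Choose $a\in\{0,\dots,\ell-1\}$ uniformly and independently of $F$, and delete every edge of $F$ whose deeper endpoint has depth congruent to $a$ modulo $\ell$. Given $F$, each edge is deleted with probability $1/\ell$. Each remaining component has a unique vertex of least depth, its top. The path from the top down to another vertex of the component visits consecutive depths none of which is congruent to $a$, so it has at most $\ell-1$ edges. Join $*$ to each top by an edge of length $\ell$, and give the other edges length $1$. The result is a tree satisfying (i), and $\tau_\omega(x,*)\le(\ell-1)+\ell$, which is (ii). Discard outcomes of probability $0$.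

By (ii), $\tau_\omega\le4\ell$ on $V_j^+$. An edge $xy$ of $H$ belongs to the tree except with probability at most $259/\ell$, so $\mathbb E\,\tau_\omega(x,y)\le1+4\ell\cdot\frac{259}\ell=1037$. Now let $x,y\in V_j$ be distinct. Since $\rho$ is truncated, checking edges is not enough, and we treat near and far pairs separately. If $d_{G'}(x,y)\le\ell/4$, every vertex $z$ on a $G'$-geodesic from $x$ to $y$ has $|r(z)-r(x)|\le\ell/4$, so $\ell/4<r(z)<9\ell/4$ and the geodesic lies in $H$. Summing along it, $\mathbb E\,\tau_\omega(x,y)\le1037\,d_{G'}(x,y)=1037\rho(x,y)$, as $d_{G'}(x,y)<L$. If $d_{G'}(x,y)>\ell/4$, then $\rho(x,y)>\ell/4$ because $L\ge\ell$, and $\tau_\omega(x,y)\le4\ell\le16\rho(x,y)$.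
\end{proof}

\subsection*{The operators}
\begin{proof}[Proof of Proposition~\ref{prop:upper}]
For $9\le j\le J$ let $Z_j=\bigoplus_\omega\mathcal F(V_j^+\cup\{*\},\tau_\omega)$, each summand based at $*$, with norm $\sum_\omega p_\omega\|z_\omega\|$. Let $Z_8=\ell_1(V)$ and $Z=(\bigoplus_{j=8}^JZ_j)_{\ell_1}$. By Lemma~\ref{lem:tree}(ii), $Z$ is an $\ell_1$-space. Write $\psi_j(x)$ for $\psi_j(r(x))$.

\emph{The operator $T$.} Define $h_8(x)=\psi_8(x)e_x-e_{x_0}\in Z_8$, and for $j\ge9$ define $h_j(x)=(\psi_j(x)\delta_x)_\omega\in Z_j$ if $x\in V_j$ and $h_j(x)=0$ otherwise. Since $r(x_0)=0$, all $h_j$ vanish at $x_0$. Let $x\ne y$. Then $\|h_8(x)-h_8(y)\|=\psi_8(x)+\psi_8(y)\le2\le2\rho(x,y)$. Let $j\ge9$ and $\ell=2^j$, and assume by symmetry that $\psi_j(x)\ge\psi_j(y)$ and $\psi_j(x)>0$. In each coordinate,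
\[
\psi_j(x)\delta_x-\psi_j(y)\delta_y=\big(\psi_j(x)-\psi_j(y)\big)\delta_x+\psi_j(y)(\delta_x-\delta_y),
\]
where the last term is absent if $y\notin V_j$. By (L1), $\|\delta_x\|=\tau_\omega(x,*)$ and $\|\delta_x-\delta_y\|=\tau_\omega(x,y)$. Parts (ii) and (iii) of Lemma~\ref{lem:trees} give
\[
\|h_j(x)-h_j(y)\|\le\tfrac2\ell\,\rho(x,y)\cdot2\ell+1037\rho(x,y)=1041\rho(x,y).
\]
The difference $h_j(x)-h_j(y)$ vanishes unless $\psi_j(x)$ or $\psi_j(y)$ is nonzero, which happens for at most four indices $j$. So $x\mapsto(h_j(x))_j$ is $4164$-Lipschitz, whatever the number of scales, and its linearization $T$ has $\|T\|\le4164$.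

\emph{The operator $R$.} Define $R_8:\ell_1(V)\to E$ by $R_8e_x=g(x)$ if $r(x)<512$ and $R_8e_x=0$ otherwise; then $\|R_8\|\le512$. For $j\ge9$ consider on the tree $\omega$ the map $x\mapsto g(x)$, $*\mapsto0$. Along an edge of $G'$ it moves by at most $1$. Along the edge of length $\ell$ from $*$ to $x\in V_j^+$ it moves by $r(x)<3\ell$. By Lemma~\ref{lem:trees}(i) and Lemma~\ref{lem:tree}(i) it is $3$-Lipschitz. Let $R_{j,\omega}$ be its linearization and $R_jz=\sum_\omega p_\omega R_{j,\omega}z_\omega$, so $\|R_j\|\le3$. The operator $R(z_j)=\sum_jR_jz_j$ on $Z$ has $\|R\|\le512$.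

\emph{The composition.} If $\psi_8(x)>0$, then $r(x)<512$, so $R_8h_8(x)=\psi_8(x)g(x)-g(x_0)=\psi_8(x)g(x)$ for all $x$. For $j\ge9$, $R_jh_j(x)=\sum_\omega p_\omega\psi_j(x)g(x)=\psi_j(x)g(x)$. Since $r(x)\in[0,L]$,
\[
RT\delta_x=\sum_{j=8}^J\psi_j(x)\,g(x)=g(x)=u\delta_x .
\]
The $\delta_x$ span $\mathcal F(M)$, so $u=RT$, with $\|R\|\|T\|\le C_0$, a number that does not depend on $N,\lambda,q,L$ or $n$.
\end{proof}

\section{The dual space and a continuum of examples}\label{sec:more}

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
By Lemma~\ref{lem:wedge} and (L4), $\mathrm{Lip}_0(M_A)=Y:=(\bigoplus_{k\in A}E_k^*)_{\ell_\infty}$. Operators between dual spaces need not be adjoints, so the statement does not follow from Theorem~\ref{thm:main} by duality. An operator defined on an $\ell_\infty$-sum is not determined by its restrictions to the summands, but an operator into an $\ell_\infty$-sum is determined by its coordinates. So we repeat the argument of Section~\ref{sec:sums} on the other side of the factorization.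

Suppose $\Phi:\ell_\infty(Y)\to Y$ and $\Psi:Y\to\ell_\infty(Y)$ satisfy $\Psi\Phi=\mathrm{id}$, and fix $n\in A$. Let $\iota_i,\pi_i$ be the inclusion of and the projection onto the summand $E_n^*$ of the $i$-th copy of $Y$. Let $Y_{\le n}$ and $Y_{>n}$ be the head and the tail of $Y$, with coordinate projections $Q_{\le n}$ and $Q_{>n}$.

\emph{Passing to the tail.} Put $w_i=Q_{\le n}\Phi\iota_i:E_n^*\to Y_{\le n}$. Let $y^*$ be a unit functional on $Y_{\le n}$ and choose unit vectors $e_i\in E_n^*$ with $y^*w_ie_i=\|y^*w_i\|$. The vector $\sum_{i\le m}\iota_ie_i$ has norm $1$ in $\ell_\infty(Y)$, so $\sum_{i\le m}\|y^*w_i\|=y^*Q_{\le n}\Phi(\sum_{i\le m}\iota_ie_i)\le\|\Phi\|$ for every $m$. If $(y_l^*)$ are the coordinate functionals of an Auerbach basis of $Y_{\le n}$, then $\|w_i\|\le\sum_l\|y_l^*w_i\|$, so $\sum_i\|w_i\|\le\dim Y_{\le n}\cdot\|\Phi\|<\infty$. Choose $i$ with $\|\Psi\|\|w_i\|\le\frac12$. Put $\alpha=Q_{>n}\Phi\iota_i$ and $\beta=\pi_i\Psi|_{Y_{>n}}$. Then $\mathrm{id}_{E_n^*}-\beta\alpha=\pi_i\Psi w_i$ has norm at most $\frac12$, and the proof of (F4) gives $\mathrm{id}_{E_n^*}=\beta'\alpha$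 with $\|\beta'\|\le2\|\Psi\|$.

\emph{Factoring through $\ell_\infty(\Gamma)$.} Let $\alpha_k:E_n^*\to E_k^*$, for $k\in A$, $k>n$, be the coordinates of $\alpha$; $\|\alpha_k\|\le\|\Phi\|$. All spaces are finite-dimensional, so $\alpha_k^*$ maps $E_k$ to $E_n$, and $\dim E_n\le N_{k-1}$. Proposition~\ref{prop:upper} gives $\alpha_k^*=R_kT_k$ through $\ell_1(\Gamma_k)$ with $\Gamma_k$ finite, $\|T_k\|\le1$ and $\|R_k\|\le C_0\|\Phi\|$. Then $\alpha_k=T_k^*R_k^*$ through $\ell_\infty(\Gamma_k)$. Let $\Gamma$ be the disjoint union of the $\Gamma_k$. The operators $a:e\mapsto(R_k^*e)_k$ from $E_n^*$ to $\ell_\infty(\Gamma)$ and $(z_k)\mapsto(T_k^*z_k)_k$ from $\ell_\infty(\Gamma)$ to $Y_{>n}$ have norms at most $C_0\|\Phi\|$ and $1$, and their composition is $\alpha$. So $\mathrm{id}_{E_n^*}=ba$ through $\ell_\infty(\Gamma)$ with $\|b\|\le2\|\Psi\|$.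

\emph{Returning to $\ell_1$.} Let $\varepsilon>0$. The images under $a$ of an Auerbach basis of $E_n^*$ are finitely many bounded functions on $\Gamma$, so there is a partition of $\Gamma$ into finitely many nonempty cells $P_1,\dots,P_m$ on each of which each of these functions oscillates by at most $\varepsilon$. Pick $\xi_l\in P_l$ and put $\Pi z=\sum_lz(\xi_l)1_{P_l}$. Then $\|\Pi\|\le1$, the range of $\Pi$ is isometric to $\ell_\infty^m$, and $\|a-\Pi a\|\le\varepsilon N_n$. For small $\varepsilon$ we have $\|\mathrm{id}-b\Pi a\|\le\frac12$, and (F4) factors $\mathrm{id}_{E_n^*}$ through $\ell_\infty^m$ with constant $4C_0\|\Phi\|\|\Psi\|$. Taking adjoints factors $\mathrm{id}_{E_n}$ through $\ell_1^m$ with the same constant. Thus $\gamma_1(\mathrm{id}_{E_n})\le4C_0\|\Phi\|\|\Psi\|$ for all $n\in A$, contradicting $\gamma_1(\mathrm{id}_{E_n})\ge n$.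
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
Suppose that $A\setminus B$ is infinite and that $\mathrm{id}_{X_A}$ factors through $X_B$ with constant $K$. Let $n\in A\setminus B$. Composing with the inclusion of and the projection onto $E_n$, we get $\mathrm{id}_{E_n}=\beta\alpha$ through $X_B$ with $\|\alpha\|\|\beta\|\le K$. Every $k\in B$ satisfies $k>n$ or $k<n$. If $k>n$, then $\gamma_1(\beta|_{E_k})\le C_0\|\beta\|$ by (b). If $k<n$, then $\gamma_1(\beta|_{E_k})\le\|\beta\|N_k\le\|\beta\|N_{n-1}$ by (F1) and (F3). By (F2) and (F1),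
\[
\gamma_1(\mathrm{id}_{E_n})\le K\max(C_0,N_{n-1})\le KC_0(N_{n-1}+1).
\]
This is where the factor $N_{k-1}+1$ in the choice of $\lambda$ is needed: by \eqref{eq:growth}, $\gamma_1(\mathrm{id}_{E_n})\ge n(N_{n-1}+1)$, a contradiction once $n>KC_0$.

Conversely, let $A\setminus B$ be finite, so that $C=A\cap B$ is infinite and $X_A\cong X_{A\setminus B}\oplus X_C$ with $\dim X_{A\setminus B}<\infty$. For $k\in C$ take a unit vector $e_k\in E_k$, a norming functional $e_k^*$, and the projection $P_kx=e_k^*(x)e_k$ with kernel $E_k^0$. Then $\|x\|\le\|P_kx\|+\|x-P_kx\|\le3\|x\|$ uniformly in $k$, so $X_C\cong\ell_1\oplus(\bigoplus_{k\in C}E_k^0)_{\ell_1}$. A finite-dimensional space is isomorphic to some $\ell_1^m$ and $\ell_1^m\oplus\ell_1\cong\ell_1$, so $X_{A\setminus B}\oplus X_C\cong X_C$. Thus $X_A\cong X_{A\cap B}$, which is the range of a coordinate projection of $X_B$. This proves the first equivalence.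

If $A\triangle B$ is finite, the same argument gives $X_A\cong X_{A\cap B}\cong X_B$. If $X_A\cong X_B$, the first equivalence shows that $A\setminus B$ and $B\setminus A$ are finite. Finally, there are $2^{\aleph_0}$ infinite subsets of $\mathbb N$, and each has finite symmetric difference with only countably many others, so there are $2^{\aleph_0}$ isomorphism classes among the spaces $\mathcal F(M_A)$. By Theorem~\ref{thm:main} each of them is a counterexample.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Mason} Fraser Mason, \emph{Lipschitz-free spaces over products of sequences}, arXiv:2607.28440 (2026).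
\end{thebibliography}
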